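\title{Complete local domains without maximal Cohen--Macaulay modules of small rank}

\begin{abstract}
We prove that for every integer $N$ there is a complete local domain with no finitely generated maximal Cohen--Macaulay module of rank at most $N$. Such domains exist in characteristic $p$ in every dimension $d\ge 3$, with any residue field of characteristic $p$, and in mixed characteristic in every dimension $d\ge 4$; none exist in dimension at most $2$. The examples are rings of invariants $S^G$ of finite $p$-groups acting on regular local rings. In characteristic $p$, every maximal Cohen--Macaulay module over $S^G$ comes from a free $S$-module with a cohomologically trivial action of $G$, and this bounds its rank from below. For one family of examples the maximal Cohen--Macaulay modules are exactly the direct sums of copies of $S$.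
\end{abstract}

\section{The question and the results}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$. A finitely generated $R$-module $M$ is \emph{maximal Cohen--Macaulay} (MCM) if $M\neq0$ and $\operatorname{depth}M=d$. These modules are also called \emph{small} MCM modules, where ``small'' means finitely generated; no others occur in this paper. If $R$ is a domain with fraction field $F$, the \emph{rank} of $M$ is $\dim_F(M\otimes_RF)$. We use three standard facts throughout.
\begin{itemize}
\item[(D1)] A finitely generated module $M\ne0$ is MCM if and only if some, equivalently every, system of parameters of $R$ is an $M$-regular sequence.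
\item[(D2)] If $R\subset S$ is a module-finite extension of Noetherian local rings, then $\dim S=d$, and $d$ elements of $R$ form a system of parameters of $R$ if and only if they form one of $S$. So a finitely generated $S$-module is MCM over $S$ if and only if it is MCM over $R$.
\item[(D3)] One has $\operatorname{depth}M\le\dim R/P$ for every associated prime $P$ of $M$. If $R$ is a domain and $M$ is MCM, this forces $P=0$: the module $M$ is torsion-free, and its rank is at least $1$.
\end{itemize}

For a local domain $R$ let $\rho(R)$ be the smallest rank of an MCM $R$-module, with $\rho(R)=\infty$ if there is none. If $R$ is Cohen--Macaulay, then $R$ is an MCM module over itself and $\rho(R)=1$. If it is not, an MCM module is a substitute on which systems of parameters are still regular sequences, and $\rho(R)$ measures how large the substitute has to be. In low dimension it costs nothing.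

\begin{proposition}\label{prop:lowdim}
If $R$ is a complete local domain with $\dim R\le2$, then $\rho(R)=1$.
\end{proposition}

\begin{proof}
If $\dim R\le 1$, the domain $R$ is Cohen--Macaulay. Let $\dim R=2$ and let $R'$ be the integral closure of $R$ in its fraction field. Because $R$ is a complete local domain, $R'$ is a finite $R$-module. A finite algebra over a complete local ring is a product of local rings, so the domain $R'$ is local. It is normal of dimension $2$, hence of depth $2$ by Serre's criterion. By (D2) it is an MCM $R$-module, and its rank is $1$.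
\end{proof}

From dimension $3$ on, normalization does not produce enough depth. What remains of the argument is an upper bound: if $R\subset S$ is a finite extension with $S$ a Cohen--Macaulay local domain, then $\rho(R)\le[\operatorname{Frac}S:\operatorname{Frac}R]$. Nothing bounds these degrees as $R$ varies, which suggests that nothing bounds $\rho(R)$. This is the conjecture posed in \cite{Ma}.

\begin{quote}
\textbf{Conjecture.} \emph{For every integer $N$ there is a complete local domain $R$ that has no MCM module of rank $\le N$.}
\end{quote}

The difficulty is that a lower bound on $\rho(R)$ is a statement about all modules of small rank, and these have no visible relation to any given extension of $R$. We prove the conjecture. Throughout, $p$ is a prime number.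

\begin{theorem}\label{thm:A}
For every $p$, $n\ge1$ and $d\ge3$ there are a complete local normal domain $R$ of dimension $d$ and characteristic $p$ and a module-finite regular local extension $S\supset R$ with $\operatorname{rank}_RS=p^n$ such that every MCM $R$-module is isomorphic to $S^s$ for some $s\ge1$. Hence the ranks of MCM $R$-modules are exactly the positive multiples of $p^n$. If $p^n>N$, then $R$ has no MCM module of rank $\le N$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every field $k$ of characteristic $p$, every $n\ge1$ and every $d\ge3$ there is a complete local normal domain $R$ of dimension $d$, with residue field $k$ and regular on the punctured spectrum, such that $\rho(R)=p^n$.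
\end{theorem}

\begin{theorem}\label{thm:C}
For every field $k$ of characteristic $p$ and every $d\ge3$ there is a complete local normal domain $T$ of mixed characteristic, of dimension $d+1$ and with residue field $k$, such that $\rho(T)=p$.
\end{theorem}

Theorem~\ref{thm:A} settles the conjecture already in dimension $3$, the smallest possible dimension by Proposition~\ref{prop:lowdim}. Theorem~\ref{thm:C} with $p>N$ gives examples of mixed characteristic in every dimension $\ge4$. All these rings do have MCM modules. We do not treat equal characteristic $0$, nor mixed characteristic in dimension $3$.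

The examples are rings of invariants $R=S^G$ of a finite group $G$ acting on a regular local ring $S$, so that $1\le\rho(R)\le|G|$. If $|G|$ is invertible in $S$, averaging over $G$ makes $R$ a direct summand of the MCM module $S$, and $\rho(R)=1$. We go to the opposite extreme, a $p$-group in characteristic $p$, and let it act freely away from the closed point. An MCM $R$-module $M$ of rank $r$ then gives a free $S$-module $W$ of rank $r$ with an action of $G$ that has no higher cohomology (Section~\ref{sec:W}). For a $p$-group in characteristic $p$, this means that $W$ and its quotients by invariant parameters are free over $\mathbb F_p[G]$ (Section~\ref{sec:groups}). If $G$ acts trivially on $S$ modulo a large enough power of the maximal ideal, then $r$ basis vectors can carry such an action only when $r\ge|G|$ (Sections~\ref{sec:A} and~\ref{sec:B}). Theorem~\ref{thm:C} follows by lifting an action to characteristic $0$ and reducing modules modulo a uniformizer (Section~\ref{sec:C}).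

\section{The model ring and a group of order two}\label{sec:example}

Let $q=p^n$, $k=\mathbb F_q$ and $S_0=k[x_1,\dots,x_d,l_1,\dots,l_d]$. The group $G=(\mathbb F_q,+)$ acts on $S_0$ by the $k$-automorphisms
\[
\sigma_a(l_i)=l_i,\qquad \sigma_a(x_i)=x_i+a\,l_i\qquad(a\in\mathbb F_q).
\]
Geometrically, $G$ fixes each point of the linear subspace $l_1=\dots=l_d=0$ and acts freely outside it. We localize at the generic point of this subspace, so that the fixed locus becomes the closed point. The prime $P=(l_1,\dots,l_d)S_0$ is $G$-stable, so $G$ acts on the completion $S$ of $(S_0)_P$, a complete regular local ring of dimension $d$ with residue field $K=k(x_1,\dots,x_d)$. Put $R=S^G$. Three features of the action matter: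
\begin{itemize}
\item[(M1)] $\mathfrak m_S=(l_1,\dots,l_d)S$ is generated by invariant elements;
\item[(M2)] $G$ acts trivially on $K$, because $\sigma_a(x_i)-x_i\in P$;
\item[(M3)] for $a\ne0$ the elements $\sigma_a(x_i)-x_i=a\,l_i$ generate $\mathfrak m_S$.
\end{itemize}
This is the pair $R\subset S$ of Theorem~\ref{thm:A}. Section~\ref{sec:A} shows that $R$ is Noetherian and local and that $S$ is finite over it, so that $l_1,\dots,l_d$ is a system of parameters of $R$ by (D2).

An action of $G$ on an $S$-module $W$ by additive maps is \emph{semilinear} if $g(sw)=g(s)g(w)$. The invariants $W^G$ then form an $R$-module. The mechanism of the proof is visible for $q=2$ and $d=3$.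

\begin{example}\label{ex:two}
Let $q=2$, $d=3$, $\sigma=\sigma_1$. Let $W$ be a free $S$-module of rank $r\geq 1$ with a semilinear action of $G=\{1,\sigma\}$, and suppose that $M=W^G$ is MCM over $R$. We show that $r$ is even. The operator $\tau=1+\sigma$ on $W$ is $R$-linear, $\tau^2=2+2\sigma=0$, and $M=\ker\tau$ since the characteristic is $2$.

\emph{Step 1: depth $3$ gives $\ker\tau=\operatorname{im}\tau$.} For $m\in M$ we have $\tau(x_im)=x_im+(x_i+l_i)m=l_im$. The elements $u_{ij}=l_jx_i+l_ix_j$ are invariant, since $\tau(u_{ij})=2l_il_j=0$, and
\[
l_1u_{23}+l_2u_{13}+l_3u_{12}=0,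
\]
because each of $l_2l_3x_1$, $l_1l_3x_2$, $l_1l_2x_3$ occurs twice. Thus $l_3(u_{12}m)\in(l_1,l_2)M$. As $l_1,l_2,l_3$ is $M$-regular, $u_{12}m=l_2a+l_1b$ with $a,b\in M$, that is, $l_2(x_1m+a)=l_1(x_2m+b)$. In the free module $W$ the sequence $l_1,l_2$ is regular, so $x_1m+a=l_1w$ with $w\in W$. Applying $\tau$ gives $l_1m=l_1\tau(w)$, hence $m=\tau(w)$.

\emph{Step 2: pass to the residue field.} By Step 1 the complex $\cdots\to W\xrightarrow{\tau}W\xrightarrow{\tau}W\to\cdots$ is exact. Multiplication by the invariant $l_1$ is an injective chain map, so the quotient complex with terms $W/l_1W$ is exact. Repeating this with $l_2$ and $l_3$ and using (M1), we find $\ker\tau=\operatorname{im}\tau$ on $V=W/\mathfrak m_SW$.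

\emph{Step 3: count.} By (M2), $\tau$ is $K$-linear on the $r$-dimensional space $V$. So $r=\dim\ker\tau+\dim\operatorname{im}\tau=2\dim\operatorname{im}\tau$.
\end{example}

For $W=S$ we have $r=1$ and $M=R$, so $R$ is not Cohen--Macaulay. For $W=Se\oplus S\sigma(e)$ the invariants are the elements $se+\sigma(s)\sigma(e)$, so $M\cong S$ and $r=2$. Step 1 needs a relation among three parameters.

The general proof has three further tasks. It must show that an arbitrary MCM module has the form $W^G$ with $W$ free of the same rank. It must replace $\ker\tau/\operatorname{im}\tau$, which is $H^i(G,W)$ for every $i\ge1$ when $|G|=2$, by an argument valid for all $p$-groups. And for Theorem~\ref{thm:B} it must do without (M1).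

\section{Cohomology of $p$-groups in characteristic $p$}\label{sec:groups}

Let $G$ be a finite group. For a $G$-module $X$, the groups $H^i(G,X)$ are the right derived functors of $X\mapsto X^G$, so a short exact sequence of $G$-modules gives a long exact sequence. We call $X$ \emph{acyclic} if $H^i(G,X)=0$ for all $i\ge1$. Finite direct sums and direct summands of acyclic modules are acyclic, and by the long exact sequence so is the quotient of an acyclic module by an acyclic submodule. An \emph{induced} module $\mathbb Z[G]\otimes_{\mathbb Z}Y$, with $G$ acting on the left factor, is acyclic (Shapiro's lemma). In particular, for a field $K$, a free $K[G]$-module $K[G]\otimes_KV=\mathbb Z[G]\otimes_{\mathbb Z}V$ is acyclic. We write $\nu=\sum_{g\in G}g\in K[G]$, so that $K[G]^G=K\nu$, and $\operatorname{Tr}(x)=\sum_gg(x)$ for $x$ in any $G$-module.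

In this section $G$ is a finite $p$-group and $K$ is a field of characteristic $p$. Modules need not be finitely generated.

\begin{lemma}\label{lem:fixed}
A nonzero $K[G]$-module $X$ has $X^G\ne0$.
\end{lemma}

\begin{proof}
Let $0\ne x\in X$. The set $\mathbb F_p[G]x$ is finite, of order a positive power of $p$, and its orbits other than fixed points have size divisible by $p$. So the number of fixed points is divisible by $p$. It is not zero, since $0$ is fixed.
\end{proof}

In Example~\ref{ex:two} all the groups $H^i$ with $i\geq 1$ were the same group, and this is what let Step 2 be iterated. The next lemma is the substitute.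

\begin{lemma}\label{lem:free}
If $X$ is a $K[G]$-module with $H^1(G,X)=0$, then $X$ is a free $K[G]$-module. In particular $X$ is acyclic.
\end{lemma}

\begin{proof}
Let $V=X^G$, let $\Phi=K[G]\otimes_KV$ be the free module on $V$, and choose a $K$-linear projection $\pi\colon X\to V$. Define $\varphi\colon X\to\Phi$ by $\varphi(x)=\sum_gg\otimes\pi(g^{-1}x)$. The substitution $g=hg'$ gives $\varphi(hx)=h\varphi(x)$, so $\varphi$ is $K[G]$-linear. For $x\in V$ we have $\varphi(x)=\nu\otimes x$, and $\Phi^G=\nu\otimes V$, so $\varphi$ maps $X^G$ bijectively onto $\Phi^G$. Hence $(\ker\varphi)^G=0$, and $\varphi$ is injective by Lemma~\ref{lem:fixed}. Let $Q$ be its cokernel. In the exact sequence $X^G\to\Phi^G\to Q^G\to H^1(G,X)=0$ the first map is onto, so $Q^G=0$ and $Q=0$ by Lemma~\ref{lem:fixed}.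
\end{proof}

For a nontrivial group of order prime to $p$ the lemma fails: $H^1(G,K)$ is killed by $|G|$, hence zero, and $K$ is not free.

We will know that the invariants of a complex are exact in a range, and we will need the complex itself to be exact there.

\begin{lemma}\label{lem:complex}
Let $C^0\xrightarrow{\partial}C^1\xrightarrow{\partial}\cdots$ be a complex of acyclic $\mathbb F_p[G]$-modules and let $e\ge1$. If $H^j((C^\bullet)^G)=0$ for $1\le j\le e$, then $H^0(C^\bullet)$ is acyclic and $H^j(C^\bullet)=0$ for $1\le j\le e$.
\end{lemma}

\begin{proof}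
Let $B^j\subset Z^j\subset C^j$ be the coboundaries and the cocycles, and $H^j=Z^j/B^j$. The cocycles of $(C^\bullet)^G$ are the $(Z^j)^G$, so the hypothesis reads
\begin{equation}\label{eq:cocycles}
(Z^j)^G=\partial\bigl((C^{j-1})^G\bigr)\subset B^j\qquad(1\le j\le e).
\end{equation}
The sequence $0\to Z^0\to C^0\to B^1\to0$ gives an exact sequence
\[
(C^0)^G\to(B^1)^G\to H^1(G,Z^0)\to H^1(G,C^0)=0.
\]
The first map is onto by \eqref{eq:cocycles} for $j=1$, which is available because $e\ge1$. So $H^1(G,Z^0)=0$, and $Z^0=H^0(C^\bullet)$ is acyclic by Lemma~\ref{lem:free}.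

Now let $1\le j\le e$ and suppose that $Z^{j-1}$ is acyclic. Then $B^j\cong C^{j-1}/Z^{j-1}$ is acyclic, so $(Z^j)^G\to(H^j)^G$ is onto. This map is zero by \eqref{eq:cocycles}. Hence $(H^j)^G=0$, and $H^j=0$ by Lemma~\ref{lem:fixed}. Thus $Z^j=B^j$ is acyclic and the induction continues.
\end{proof}

\section{Actions that are free away from the closed point}\label{sec:free}

Let a finite group $G$ act on a commutative ring $B$, and for $g\in G$ let $J_g(B)$ be the ideal generated by all $g(b)-b$. A prime $\mathfrak P$ contains $J_g(B)$ exactly when $g$ preserves $\mathfrak P$ and acts trivially on $B/\mathfrak P$. So $J_g(B)=B$ for all $g\ne1$ is the algebraic form of a free action. In that case a module over $B^G$ can be recovered from its base change to $B$.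

\begin{lemma}\label{lem:galois}
Suppose that $J_g(B)=B$ for all $g\ne1$, and let $C=B^G$. Then:
\begin{itemize}
\item[(i)] $B$ is a finitely generated projective $C$-module;
\item[(ii)] there is $c\in B$ with $\operatorname{Tr}(c)=1$;
\item[(iii)] for every $C$-module $N$, with $G$ acting on $B\otimes_CN$ through $B$, the map $N\to(B\otimes_CN)^G$ is an isomorphism and $B\otimes_CN$ is acyclic.
\end{itemize}
\end{lemma}

\begin{proof}
For $h\in G$ let $\mu_h\colon B\otimes_{\mathbb Z}B\to B$ be the ring homomorphism $a\otimes b\mapsto a\,h(b)$. For $g\ne1$ write $1=\sum_ju_j(v_j-g(v_j))$ and put $\varepsilon_g=\sum_j\bigl(u_j\otimes v_j-u_jg(v_j)\otimes1\bigr)$. Then $\mu_1(\varepsilon_g)=1$ and $\mu_g(\varepsilon_g)=0$. Write $\prod_{g\ne1}\varepsilon_g=\sum_{i=1}^b\alpha_i\otimes\beta_i$. The sum $\sum_i\alpha_ih(\beta_i)$ is $1$ for $h=1$ and $0$ for $h\neq 1$. Therefore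
\begin{equation}\label{eq:dual}
\sum_i\alpha_i\operatorname{Tr}(\beta_is)=\sum_h\Bigl(\sum_i\alpha_ih(\beta_i)\Bigr)h(s)=s\qquad(s\in B).
\end{equation}

(i) By \eqref{eq:dual} the map $C^b\to B$, $(c_i)\mapsto\sum c_i\alpha_i$, is split by $s\mapsto(\operatorname{Tr}(\beta_is))_i$.

(ii) The image $\operatorname{Tr}(B)$ is an ideal of $C$. If it lay in a maximal ideal $\mathfrak n$, then $B=\mathfrak nB$ by \eqref{eq:dual}, and Nakayama's lemma would give an element of $1+\mathfrak n$ that kills $B$, hence kills $1$. This would put $1$ in $\mathfrak n$.

(iii) Let $X=B\otimes_CN$. If $x\in X^G$, then $x=\sum_gg(c)x=\operatorname{Tr}(cx)$, and $\operatorname{Tr}(s\otimes y)=1\otimes\operatorname{Tr}(s)y$ for $s\in B$, $y\in N$. So $N\to X^G$ is onto. It is injective because $s\otimes y\mapsto\operatorname{Tr}(cs)y$ is a left inverse. For acyclicity, let $G$ act diagonally on $\mathbb Z[G]\otimes_{\mathbb Z}X$; this module is induced, via $g\otimes x\mapsto g\otimes g^{-1}x$. The map $x\mapsto\sum_gg\otimes g(c)x$ is $G$-equivariant, and its composite with the $G$-map $g\otimes x\mapsto x$ is multiplication by $\operatorname{Tr}(c)=1$.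 So $X$ is a direct summand of an induced module.
\end{proof}

We collect what is needed about the rings of invariants themselves.

\begin{lemma}\label{lem:inv}
Let $S$ be a regular local ring, $G$ a finite group of automorphisms of $S$, and $R=S^G$.
\begin{itemize}
\item[(a)] If $R$ is Noetherian and $S$ is finite over $R$, then $R$ is a normal local domain with $\dim R=\dim S$, and $S$ is an MCM $R$-module of rank $|G|$.
\item[(b)] If $S$ is a finite module over a complete Noetherian local ring $A$ through a homomorphism $A\to R$, then the hypotheses of (a) hold and $R$ is complete.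
\item[(c)] Let $S=O[[z_1,\dots,z_d]]$, where $O$ is a field or a complete discrete valuation ring, with residue field $k$. If $G$ fixes $O$ and there are $q\geq1$ and $y_1,\dots,y_d\in R$ with $y_iS=z_i^qS$, then (b) applies and $R$ has residue field $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each maximal ideal of $R$ is the contraction of a maximal ideal of $S$, so $R$ is local, and (D2) gives the dimension and shows that $S$ is MCM. An element of $\operatorname{Frac}R$ that is integral over $R$ lies in the normal domain $S$ and is invariant, so it lies in $R$. If $s/u\in\operatorname{Frac} S$ is invariant, multiply numerator and denominator by $\prod_{g\ne1}g(u)$: the denominator becomes invariant, hence so does the numerator. Thus $(\operatorname{Frac}S)^G=\operatorname{Frac}R$, and Artin's theorem gives $[\operatorname{Frac}S:\operatorname{Frac}R]=|G|$. This is the rank, because $S\otimes_R\operatorname{Frac}R$ is a domain finite over a field and so equals $\operatorname{Frac}S$.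

(b) The ring $R$ is an $A$-submodule of $S$, so it is finite over $A$, Noetherian and $\mathfrak m_A$-adically complete. As $R$ is local and finite over $A$, the ideal $\mathfrak m_AR$ is $\mathfrak m_R$-primary, so $R$ is complete.

(c) Let $A=O[[Y_1,\dots,Y_d]]\to S$, $Y_i\mapsto y_i$. Automorphisms of $S$ are $\mathfrak m_S$-adically continuous, so the image of $A$ lies in $R$. Since $A$ is complete, $S$ is $\mathfrak m_A$-adically separated and $S/\mathfrak m_AS=k[z]/(z_1^q,\dots,z_d^q)$ is finite over $k$, the ring $S$ is finite over $A$. Finally $k\subset R/\mathfrak m_R\subset S/\mathfrak m_S=k$.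
\end{proof}

\begin{definition}\label{def:H}
A pair $(S,G)$ satisfies \emph{hypothesis} (H) if $S$ is a regular local $\mathbb F_p$-algebra of dimension $d\ge3$, $G$ is a finite $p$-group of automorphisms of $S$, the ring $R=S^G$ is Noetherian, $S$ is finite over $R$, and $J_g(S)$ contains a power of $\mathfrak m_S$ for every $g\ne1$.
\end{definition}

\begin{lemma}\label{lem:punctured}
Assume \emph{(H)}. For $0\ne f\in\mathfrak m_R$, Lemma~\ref{lem:galois} applies to $B=S_f$ and $C=R_f$. Moreover $R_{\mathfrak p}$ is regular for every prime $\mathfrak p\ne\mathfrak m_R$.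
\end{lemma}

\begin{proof}
We have $(S_f)^G=R_f$ because $f$ is invariant, and $J_g(S_f)=S_f$ for $g\neq 1$ because $J_g(S)$ contains a power of $f$. Given $\mathfrak p\neq\mathfrak m_R$, choose $f\in\mathfrak m_R\setminus\mathfrak p$ and a prime $\mathfrak P$ of $S$ over $\mathfrak p$. By Lemma~\ref{lem:galois}(i) the local map $R_{\mathfrak p}\to S_{\mathfrak P}$ is flat. So a minimal free resolution of the residue field of $R_{\mathfrak p}$ becomes a minimal free resolution of $S_{\mathfrak P}/\mathfrak pS_{\mathfrak P}$ over the regular ring $S_{\mathfrak P}$. It is therefore finite, and $R_{\mathfrak p}$ is regular.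
\end{proof}

\section{From an MCM module to a free module with a group action}\label{sec:W}

Assume (H) and let $M$ be an MCM $R$-module. The first candidate for $W$ is $S\otimes_RM$. Away from the closed point it has the right invariants and no group cohomology, by Lemma~\ref{lem:galois}. At the closed point $S$ need not be flat over $R$, and we know neither the depth nor the invariants of $S\otimes_RM$. We therefore forget the closed point and take sections over the punctured spectrum, which the \v{C}ech complex computes.

Let $y_1,\dots,y_d$ be a system of parameters of a Noetherian local ring $(R,\mathfrak m)$. For an $R$-module $N$ let $C^\bullet(N)$ be the complex with terms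
\[
C^j(N)=\bigoplus_{i_0<\dots<i_j}N_{y_{i_0}\cdots y_{i_j}}\qquad(0\le j\le d-1),
\]
whose differentials are alternating sums of localization maps. The local cohomology $H^i_{\mathfrak m}(N)$ is the cohomology of the extended complex $N\to C^0(N)\to C^1(N)\to\cdots$ with $N$ in degree $0$. In other words,
\begin{gather}
0\to H^0_{\mathfrak m}(N)\to N\to H^0(C^\bullet(N))\to H^1_{\mathfrak m}(N)\to0\ \text{ is exact},\label{eq:cech0}\\
H^j(C^\bullet(N))=H^{j+1}_{\mathfrak m}(N)\quad\text{for }j\ge1.\label{eq:cechj}
\end{gather}
Every element of $H^i_{\mathfrak m}(N)$ is killed by a power of $\mathfrak m$. If $N\neq0$ is finitely generated, $\operatorname{depth}N$ is the least $i$ with $H^i_{\mathfrak m}(N)\ne0$. If $N$ is a module over a finite local extension $S$, then by (D2) the same complex computes $H^i_{\mathfrak m_S}(N)$.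

\begin{proposition}\label{prop:W}
Assume \emph{(H)} and let $M$ be an MCM $R$-module of rank $r$. There is a free $S$-module $W$ of rank $r$ with a semilinear action of $G$ such that
\begin{itemize}
\item[(a)] $W^G\cong M$ as $R$-modules and $W$ is acyclic;
\item[(b)] for every system of parameters $y_1,\dots,y_d$ of $R$, the quotient $W/(y_1,\dots,y_d)W$ is acyclic, hence a nonzero free $\mathbb F_p[G]$-module.
\end{itemize}
\end{proposition}

\begin{proof}
Fix a system of parameters $y_1,\dots,y_d$ of $R$. Let $X=S\otimes_RM$ and $C^\bullet=C^\bullet(X)$, with $G$ acting through $S$, and put $W=H^0(C^\bullet)$. This is an $S$-module with a semilinear action of $G$.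

\emph{Invariants and cohomology.} The terms of $C^\bullet$ are finite sums of modules $S_f\otimes_{R_f}M_f$ with $f$ a product of some $y_i$. By Lemmas~\ref{lem:punctured} and~\ref{lem:galois}(iii) they are acyclic and $(C^\bullet)^G=C^\bullet(M)$. Since $\operatorname{depth}M=d$, formulas \eqref{eq:cech0} and \eqref{eq:cechj} give $H^0(C^\bullet(M))=M$ and $H^j(C^\bullet(M))=0$ for $1\le j\le d-2$. Taking invariants commutes with taking kernels, so $W^G=H^0(C^\bullet(M))=M$. Lemma~\ref{lem:complex} applies with $e=d-2\ge1$: the module $W$ is acyclic, and
\begin{equation}\label{eq:vanish}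
H^j(C^\bullet)=0\qquad(1\le j\le d-2).
\end{equation}

\emph{Finite generation.} By (D3), $M$ is torsion-free, so it embeds in some $R^b$. As $S_{y_i}$ is flat over $R_{y_i}$ by Lemma~\ref{lem:galois}(i), the map of complexes $C^\bullet\to C^\bullet(S^b)$ is injective in degree $0$. Hence $W$ embeds in $H^0(C^\bullet(S^b))$, which is $S^b$ because $\operatorname{depth}S\ge2$. So $W$ is a finitely generated $S$-module.

\emph{Freeness.} By \eqref{eq:cech0} the kernel and the cokernel of the natural map $\iota\colon X\to W$ are local cohomology modules, so they vanish after any $y_i$ is inverted. Hence $\operatorname{rank}_SW=\operatorname{rank}_SX=r\geq 1$, and $\iota$ induces an isomorphism $C^\bullet\cong C^\bullet(W)$. In degree $0$ this isomorphism carries $w=(w_i)_i\in W\subset C^0$ to $(w/1)_i$. Indeed, if $y_i^aw=\iota(x)$, then $y_i^aw_i=x/1$ in $X_{y_i}$, and this maps to $y_i^aw/1$ in $W_{y_i}$. So the natural map $W\to H^0(C^\bullet(W))$ is an isomorphism, and $H^0_{\mathfrak m_S}(W)=H^1_{\mathfrak m_S}(W)=0$ by \eqref{eq:cech0}. By \eqref{eq:cechj} and \eqref{eq:vanish}, $H^{i}_{\mathfrak m_S}(W)=0$ for $2\le i\le d-1$.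 Thus $\operatorname{depth}_SW=d$. Over the regular ring $S$ the projective dimension of $W$ is finite, and the Auslander--Buchsbaum formula $\operatorname{pd}W+\operatorname{depth}W=d$ shows that $W$ is free.

\emph{Part (b).} Any system of parameters $y_1,\dots,y_d$ of $R$ is a $W$-regular sequence of invariant elements. With $W_j=W/(y_1,\dots,y_j)W$, the sequences $0\to W_j\xrightarrow{y_{j+1}}W_j\to W_{j+1}\to0$ are exact sequences of $G$-modules, so each $W_j$ is acyclic by induction on $j$. Finally $W_d\ne0$ by Nakayama's lemma, and it is free by Lemma~\ref{lem:free}.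
\end{proof}

\begin{remark}
The inequality $d\ge3$ enters only through $e=d-2\ge1$. It cannot be dropped: for $d=2$ the model ring $R$ of Section~\ref{sec:example} is Cohen--Macaulay, being normal, and $M=R$ gives $W=S$, whose quotient $S/(l_1,l_2)=K$ has trivial action and is not free over $\mathbb F_p[G]$. The condition on $J_g$ is also needed for a lower bound on $\rho(R)$. Let $\mathbb Z/p$ act on $S=\mathbb F_p[[x,l,z]]$ by $x\mapsto x+l$, fixing $l$ and $z$. Then $S$ is generated by $1,x,\dots,x^{p-1}$ over the regular ring $A=\mathbb F_p[[x^p-l^{p-1}x,\,l,\,z]]\subset S^G$, while $S$ has rank $p$ over $S^G$. So $A$ and $S^G$ have the same fraction field, $S^G=A$ by normality of $A$, and $\rho(S^G)=1$.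
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $S$, $G$ and $R$ be as in Section~\ref{sec:example}, with $d\ge3$.

\emph{The ring.} From the identity $\prod_{a\in\mathbb F_q}(X+aL)=X^q-L^{q-1}X$ we see that $N_i=\prod_a\sigma_a(x_i)=x_i^q-l_i^{q-1}x_i$. Let $A_0=k[N_1,\dots,N_d,l_1,\dots,l_d]\subset S_0^G$. Each $x_i$ is a root of the monic polynomial $X^q-l_i^{q-1}X-N_i$, so $S_0$ is finite over $A_0$. Let $\mathfrak a=P\cap A_0$. It contains the $l_i$, so $\mathfrak aS_0=P$. A prime of $S_0$ over $\mathfrak a$ therefore contains $P$, and equals $P$ by incomparability. Hence $S_0\otimes_{A_0}(A_0)_{\mathfrak a}$ is local and equals $(S_0)_P$, a finite $(A_0)_{\mathfrak a}$-module whose $\mathfrak a$-adic and $P$-adic topologies agree. Completing, we see that $S$ is finite over the completion $A$ of $(A_0)_{\mathfrak a}$, and $G$ fixes the image of $A$ by continuity. By (M3) the action on $S$ is faithful and $J_{\sigma_a}(S)\supseteq\mathfrak m_S$ for $a\ne0$. By Lemma~\ref{lem:inv}(a),(b), hypothesis (H) holds, $R$ is a complete local normal domain of dimension $d$, and $S$ is an MCM $R$-module of rank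 $q=p^n$.

\emph{The modules.} Let $M$ be an MCM $R$-module of rank $r$ and take $W$ from Proposition~\ref{prop:W}. By (M1) and part (b) of the proposition, applied to $l_1,\dots,l_d$, the quotient $V=W/\mathfrak m_SW$ is acyclic. By (M2) the semilinear action on the $r$-dimensional $K$-vector space $V$ is linear, so $V$ is a $K[G]$-module. Lemma~\ref{lem:free} gives $V\cong K[G]^s$ with $sq=r$, so $s\ge1$.

Lift a $K[G]$-basis of $V$ to $w_1,\dots,w_s\in W$. The $sq$ elements $g(w_j)$ lift a $K$-basis of $V$, so by Nakayama's lemma they generate the free module $W$ of rank $sq$, and hence form an $S$-basis. For $w=\sum_{g,j}s_{g,j}\,g(w_j)$ we have $h(w)=\sum_{g,j}h(s_{g,j})\,hg(w_j)$. So $w$ is invariant if and only if $s_{hg,j}=h(s_{g,j})$ for all $g,h,j$, that is, if and only if $s_{g,j}=g(s_{1,j})$ with $s_{1,j}\in S$ arbitrary. The $R$-linear map $S^s\to W^G$, $(s_j)\mapsto\sum_j\operatorname{Tr}(s_jw_j)$, is therefore bijective, and $M\cong S^s$. Conversely, $S^s$ is MCM of rank $sq$ for each $s\ge1$. \qed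

\section{Prescribed residue field}\label{sec:B}

The residue field of the ring in Theorem~\ref{thm:A} lies between $\mathbb F_q(x_1^q,\dots,x_d^q)$, which is generated by the images of the $N_i$, and $\mathbb F_q(x_1,\dots,x_d)$. To obtain an arbitrary residue field $k$ we let $G$ act on $S=k[[x_1,\dots,x_d]]$ over $k$. Now (M1) is impossible: if $\mathfrak m_RS=\mathfrak m_S$ and $R$, $S$ have the same residue field, then $S=R+\mathfrak m_RS$, so $S=R$ by Nakayama's lemma and $G$ is trivial.

Proposition~\ref{prop:W}(b) therefore reaches only quotients $W/IW$ with $S/I$ an Artinian ring that is not a field. Even if $G$ acts trivially on $S/I$, freeness over $\mathbb F_p[G]$ does not bound the rank over such a ring. For instance, let $G=\{1,\sigma\}$ act on $\Lambda=\mathbb F_2[X]/(X^2-1)$ with $\sigma$ multiplying by $X$: this module has rank $1$ over $\Lambda$ and is free over $\mathbb F_2[G]$. But here $\nu$ acts by the nilpotent element $1+X$. In general the matrix of $\nu$ in rank $r<|G|$ has nilpotent entries, with an exponent that depends on $G$ alone.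

\begin{lemma}\label{lem:nil}
Let $G$ be a finite $p$-group of order $q$. There is an integer $t\geq 0$ with the following property. If $1\le r<q$, $\Lambda$ is a commutative $\mathbb F_p$-algebra, and $X_g$ $(g\in G)$ are $r\times r$ matrices over $\Lambda$ with $X_1=1$ and $X_gX_h=X_{gh}$, then every entry $\theta$ of $\sum_gX_g$ satisfies $\theta^{p^t}=0$.
\end{lemma}

\begin{proof}
Fix $r$. It suffices to treat the universal case, in which $\Lambda=\Lambda_r$ is the $\mathbb F_p$-algebra generated by indeterminate entries of the $X_g$ subject to the stated relations, since every other family is the image of this one under a ring homomorphism. Let $\mathfrak q$ be a prime of $\Lambda_r$ and $L=\operatorname{Frac}(\Lambda_r/\mathfrak q)$. The $X_g$ make $L^r$ an $L[G]$-module on which $\nu$ acts by $\Theta=\sum_gX_g$. Let $v\in L^r$. As $r<q$, the $L[G]$-linear map $L[G]\to L^r$, $a\mapsto av$, has a nonzero kernel. By Lemma~\ref{lem:fixed} the kernel meets $L[G]^G=L\nu$, so $\Theta v=\nu v=0$. Thus the entries of $\Theta$ lie in every prime of $\Lambda_r$, and they are nilpotent. There are finitely many entries and finitely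 many $r$, so one exponent $p^t$ serves for all.
\end{proof}

Let $t(G)$ be the least such $t$. For $|G|=2$ the algebra $\Lambda$ above is the universal one and $t(G)=1$. To turn ``nilpotent'' into ``zero'', we ask that $G$ act trivially on a much thicker quotient $S/J$, where $J$ is generated by the $p^t$-th powers of the generators of $I$. Then $\theta^{p^t}\in J$ will force $\theta\in I$.

\begin{proposition}\label{prop:bound}
Let $k$ be a field of characteristic $p$, $S=k[[x_1,\dots,x_d]]$, and let a $p$-group $G$ of order $q$ act by $k$-automorphisms so that \emph{(H)} holds. Let $t=t(G)$ and assume: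
\begin{itemize}
\item[(1)] there are $y_1,\dots,y_d\in R$ with $y_iS=x_i^qS$;
\item[(2)] $g(x_i)-x_i\in J=(x_1^{qp^t},\dots,x_d^{qp^t})$ for all $g$ and $i$.
\end{itemize}
Then every MCM $R$-module has rank at least $q$, and $S$ is one of rank $q$.
\end{proposition}

\begin{proof}
The last claim is Lemma~\ref{lem:inv}(a). Let $I=(x_1^q,\dots,x_d^q)$. By (1), $I$ and $J$ are generated by the invariants $y_i$ and $y_i^{p^t}$, so they are $G$-stable. The $k$-algebra $S/J$ is generated by the classes of the $x_i$, so $G$ acts trivially on it by (2), and hence also on its quotient $S/I$.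

Suppose that $M$ is MCM of rank $r<q$; recall that $r\ge1$. Take $W$ from Proposition~\ref{prop:W}, with $S$-basis $w_1,\dots,w_r$, and write $g(w_j)=\sum_i(c_g)_{ij}w_i$. Then $c_1=1$, and
\[
gh(w_j)=\sum_lg\bigl((c_h)_{lj}\bigr)g(w_l)=\sum_{i}\sum_{l}(c_g)_{il}\,g\bigl((c_h)_{lj}\bigr)w_i
\]
says that $c_{gh}=c_g\,g(c_h)$. Modulo $J$ this becomes $c_{gh}\equiv c_gc_h$. By Lemma~\ref{lem:nil} with $\Lambda=S/J$, each entry $\theta$ of $\Theta=\sum_gc_g$ satisfies $\theta^{p^t}\in J$.

Write $\theta=\sum_\alpha\theta_\alpha x^\alpha$ with $\theta_\alpha\in k$. Then $\theta^{p^t}=\sum_\alpha\theta_\alpha^{p^t}x^{p^t\alpha}$. A power series lies in $J$ exactly when each of its monomials is divisible by some $x_i^{qp^t}$. So $\theta_\alpha\ne0$ implies $p^t\alpha_i\ge qp^t$ for some $i$, that is, $\alpha_i\ge q$. Hence $\theta\in I$.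

For $w=\sum_js_jw_j$ we now compute modulo $IW$, using $g(s_j)\equiv s_j \pmod I$:
\[
\operatorname{Tr}(w)=\sum_{g,j}g(s_j)\,g(w_j)\equiv\sum_js_j\sum_gg(w_j)=\sum_{i,j}s_j\Theta_{ij}w_i\equiv0.
\]
So $\nu$ kills $W/IW$. But $W/IW=W/(y_1,\dots,y_d)W$ is a nonzero free $\mathbb F_p[G]$-module by Proposition~\ref{prop:W}(b), and $\nu$ does not kill a basis element. This contradiction shows that $r\ge q$.
\end{proof}

It remains to find actions that are free away from the closed point and yet trivial to the high order required in (2). We construct one on a power series ring in one variable, as translations by elements of high order in an invariant subring, and let it act on all variables at once.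

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $q=p^n$ and $t=t((\mathbb Z/p)^n)$. In $B=k[[y]]$ consider the additive subgroup $G=\bigoplus_{j=1}^n\mathbb F_p\,y^{p^t+j}\cong(\mathbb Z/p)^n$. Put $F(X)=\prod_{a\in G}(X-a)$ and $D=B[X]/(F(X)-y)$, and let $x$ be the class of $X$.

\emph{The ring $D$ is $k[[x]]$.} The polynomial $F$ is monic of degree $q$, $F\equiv X^q\pmod y$, and $F(0)=0$ because $0\in G$. So $F=X^q+yXE(X)$ with $E\in B[X]$. The ring $D$ is free of rank $q$ over $B$ and $D/yD=k[X]/(X^q)$, so $D$ is a complete local ring of dimension $1$ with maximal ideal $(x,y)$ and residue field $k$. The relation $F(x)=y$ reads $x^q=y(1-xE(x))$, so $y$ is a unit times $x^q$ and the maximal ideal is $(x)$. The map $k[[X]]\to D$, $X\mapsto x$, is then onto, and it is injective because $\dim D=1$. We regard $y=y(x)$ as a power series in $x$.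

\emph{The action.} Since $G$ is a group, $F(X+a)=F(X)$ for $a\in G$. So $x\mapsto x+a$ defines a $B$-endomorphism $\sigma_a$ of $D$, and $\sigma_a\sigma_b(x)=x+a+b$. This is a faithful action of $G$ on $k[[x]]$ that fixes $y$. (For $q=2$ the relation is $x^2+y^3x=y$ and the nontrivial element sends $x$ to $x+y^3$.) On $S=k[[x_1,\dots,x_d]]$ put $y_i=y(x_i)$ and define $\sigma_a$ by the substitution $x_i\mapsto x_i+a(y_i)$. On each subring $k[[x_i]]$ this is the action just described. So $G$ acts faithfully on $S$ by $k$-automorphisms, $y_i\in R=S^G$, and $y_iS=x_i^qS$.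

\emph{Verification.} By Lemma~\ref{lem:inv}, $R$ is a complete local normal domain of dimension $d$ with residue field $k$, and $S$ is finite over it. For $a\ne0$ the series $a(y)$ is a unit times $y^b$ for some $b$, so $J_{\sigma_a}(S)\supseteq(y_1^b,\dots,y_d^b)=(x_1^{qb},\dots,x_d^{qb})$, and (H) holds. Condition (1) of Proposition~\ref{prop:bound} has been checked, and (2) holds because $a(y_i)\in y_i^{p^t}S=x_i^{qp^t}S$. Hence $\rho(R)=p^n$, and $R$ is regular on the punctured spectrum by Lemma~\ref{lem:punctured}.
\end{proof}

\section{Mixed characteristic}\label{sec:C}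

Lemma~\ref{lem:free} is a statement about characteristic $p$, so the method does not apply directly to a ring $T$ of mixed characteristic. Instead we construct $T$ so that its reduction modulo a prime element $\lambda$ differs only at the closed point from a ring $R$ to which Proposition~\ref{prop:bound} applies. This requires an action in characteristic $p$ that lifts. A nonzero translation has infinite order in characteristic $0$, but for a primitive $p$-th root of unity $\zeta$ the affine map $u\mapsto\zeta u+1$ has order $p$ and reduces to $u\mapsto u+1$ modulo $\zeta-1$. We apply it to $u=z^{-m}$ with $m$ prime to $p$; a large $m$ makes the action on $z$ trivial to high order.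

\subsection*{The lifted action}
Let $O_0$ be a Cohen ring of $k$, that is, a complete discrete valuation ring with uniformizer $p$ and residue field $k$. Let $O=O_0[\zeta]$ with $\zeta$ a root of $\Phi(X)=1+X+\dots+X^{p-1}$. As $\Phi(1+Y)$ is an Eisenstein polynomial in $Y$, the ring $O$ is a complete discrete valuation ring with uniformizer $\lambda=\zeta-1$ and residue field $k$. Let $t=t(\mathbb Z/p)$ and $m=p^{t+1}-1$, which is prime to $p$.

Let $\mathfrak n=(\lambda,z)$ be the maximal ideal of $O[[z]]$. Since $\zeta+z^m\equiv1\pmod{\mathfrak n}$ and $m$ is a unit, Hensel's lemma gives $\eta\equiv1\pmod{\mathfrak n}$ with $\eta^m=\zeta+z^m$. Let $\sigma$ be the continuous $O$-endomorphism of $O[[z]]$ with $\sigma(z)=\eta^{-1}z$. By induction on $j$, $\sigma^j(z)=\omega_jz$ with $\omega_j\equiv1\pmod{\mathfrak n}$, namely $\omega_0=1$ and $\omega_{j+1}=\sigma(\omega_j)\eta^{-1}$. The map $\sigma$ extends to $O[[z]][z^{-1}]$, where $\sigma(z^{-m})=\eta^mz^{-m}=\zeta z^{-m}+1$, and so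
\[
\omega_j^{-m}z^{-m}=\sigma^j(z^{-m})=\zeta^jz^{-m}+\gamma_j,\qquad \gamma_j=1+\zeta+\dots+\zeta^{j-1}.
\]
Multiplying by $\omega_j^mz^m$ gives $1-\zeta^j\omega_j^m=\gamma_jz^m\omega_j^m$. Note that $1-\omega_j^m=(1-\omega_j)v_j$, where $v_j=1+\omega_j+\dots+\omega_j^{m-1}\equiv m \pmod{\mathfrak n}$ is a unit. For $j=p$ we have $\zeta^p=1$ and $\gamma_p=0$, so $\omega_p=1$ and $\sigma^p=1$. Modulo $\lambda$ we have $\zeta\equiv1$ and $\gamma_j\equiv j$, so $(1-\omega_j)v_j\equiv jz^m\omega_j^m$. Therefore
\begin{equation}\label{eq:modlambda}
\sigma^j(z)-z\equiv(\text{unit})\cdot z^{m+1}\pmod\lambda\qquad\text{for }p\nmid j.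
\end{equation}

Let $G=\langle\sigma\rangle\cong\mathbb Z/p$ act on $\tilde S=O[[z_1,\dots,z_d]]$ by this substitution in each variable, and hence on $S=\tilde S/\lambda\tilde S=k[[z_1,\dots,z_d]]$. Both actions are faithful by \eqref{eq:modlambda}. Put $T=\tilde S^G$ and $R=S^G$. The norm $\tilde y_i=\prod_{j=0}^{p-1}\sigma^j(z_i)\in T$ is a unit of $\tilde S$ times $z_i^p$; let $y_i\in R$ be its image. By Lemma~\ref{lem:inv}, $T$ is a complete local normal domain of dimension $d+1$ with residue field $k$, and $\tilde S$ is an MCM $T$-module of rank $p$. As $T\supset O$, it has mixed characteristic. The same lemma applies to $R$, and $J_g(S)\supseteq(z_1^{m+1},\dots,z_d^{m+1})$ for $g\ne1$ by \eqref{eq:modlambda}, so $(S,G)$ satisfies (H). Conditions (1) and (2) of Proposition~\ref{prop:bound} hold with $q=p$, the second because $m+1=p\cdot p^t$. Hence every MCM $R$-module has rank at least $p$.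

\subsection*{Comparison of $T/\lambda T$ with $R$}
Let $\bar T=T/\lambda T$. If $\lambda s$ is invariant, with $s\in\tilde S$, then so is $s$; thus $T\cap\lambda\tilde S=\lambda T$ and $\bar T\subset R$. In particular $\lambda T$ is prime. An invariant of $S$ need not obviously lift to an invariant of $\tilde S$, so we control $Q=R/\bar T$. It is a finitely generated $T$-module, because $R\subset S$ and $S$ is finite over $T$. The action on $\tilde S$ is not free on the punctured spectrum, since $J_\sigma(\tilde S)\subset(z_1,\dots,z_d)$. It is free where we need it, at the non-closed points of the locus $\lambda=0$.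

\begin{lemma}\label{lem:Q}
The module $Q$ has finite length. Consequently $\bar T_f=R_f$ for $0\ne f\in\mathfrak m_{\bar T}$, and $\operatorname{Frac}\bar T=\operatorname{Frac}R$.
\end{lemma}

\begin{proof}
We show that $Q_{\mathfrak p}=0$ for each prime $\mathfrak p\ne\mathfrak m_T$ of $T$. If $\lambda\notin\mathfrak p$, this holds because $\lambda Q=0$. Let $\lambda\in\mathfrak p$ and $B=\tilde S_{\mathfrak p}$, so that $B^G=T_{\mathfrak p}$. The maximal ideals of $B$ come from the primes $\mathfrak P$ of $\tilde S$ over $\mathfrak p$. Such a $\mathfrak P$ contains $\lambda$ and is not $\mathfrak m_{\tilde S}$. If it contained $J_g(\tilde S)$ for some $g\ne1$, it would contain all $z_i^{m+1}$ by \eqref{eq:modlambda}, and so it would be $\mathfrak m_{\tilde S}$. Hence $J_g(B)=B$ for $g\ne1$, and Lemma~\ref{lem:galois}(ii) gives $c\in B$ with $\operatorname{Tr}(c)=1$. Given $u\in R_{\mathfrak p}\subset (B/\lambda B)^G$, lift it to $s\in B$. Then $\operatorname{Tr}(cs)\in T_{\mathfrak p}$ has image $\operatorname{Tr}(\bar c)u=u$. So $T_{\mathfrak p}\to R_{\mathfrak p}$ is onto and $Q_{\mathfrak p}=0$. Thus $Q$ is killed by a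 power of $\mathfrak m_{\bar T}$, which gives $\bar T_f=R_f$ and the equality of fraction fields.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
It remains to show that an MCM $T$-module $M$ has rank $r\ge p$. By (D3), $M$ is torsion-free, so $\lambda$ is $M$-regular and $\bar M=M/\lambda M$ is a nonzero finitely generated $\bar T$-module of depth $d$. The extension $\bar T\subset R$ is finite, so by (D2) $\dim\bar T=d$, and $y_1,\dots,y_d\in\bar T$ is a system of parameters of both rings. By (D1) it is an $\bar M$-regular sequence.

\emph{$\bar M$ is an MCM $R$-module.} Since $\operatorname{depth}\bar M\ge2$, formula \eqref{eq:cech0} gives $\bar M=\ker\bigl(C^0(\bar M)\to C^1(\bar M)\bigr)$ for the \v{C}ech complex on $y_1,\dots,y_d$. Each summand $\bar M_f$ is a module over $\bar T_f=R_f$ by Lemma~\ref{lem:Q}, and each localization map $\bar M_{f}\to\bar M_{ff'}$ is $\bar T_f$-linear, hence $R$-linear. So the kernel $\bar M$ is an $R$-module, with a structure extending that over $\bar T$. It is finitely generated over $R$, and it is MCM by (D1).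

\emph{Its rank is $r$.} The ring $T_{\lambda T}$ is a Noetherian local domain whose maximal ideal is principal and nonzero, so it is a discrete valuation ring, with residue field $\operatorname{Frac}\bar T$. The torsion-free module $M_{\lambda T}$ is free over it, of rank $r$. Therefore $\bar M\otimes_{\bar T}\operatorname{Frac}\bar T=M_{\lambda T}/\lambda M_{\lambda T}$ has dimension $r$. By Lemma~\ref{lem:Q}, $R\otimes_{\bar T}\operatorname{Frac}\bar T=\operatorname{Frac}\bar T=\operatorname{Frac}R$, so this space is $\bar M\otimes_R\operatorname{Frac}R$.

Thus $R$ has an MCM module of rank $r$, which forces $r\ge p$. The value $p$ is attained by $\tilde S$, so $\rho(T)=p$.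
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ma} Linquan Ma, \emph{Maximal Cohen-Macaulay modules over certain Segre products}, arXiv:1802.04786 (2018).
\end{thebibliography}
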